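\title{A Liouville theorem for $\Delta(|x|^{\alpha}\Delta u)=|x|^{l}u^{p}$ in the full subcritical range}

\begin{abstract}
We study nonnegative solutions of $\Delta(|x|^{\alpha}\Delta u)=|x|^{l}u^{p}$ in $\mathbb{R}^N$, where $N\ge 3$, $4-N<\alpha<N$ and $l-\alpha>-4$. We prove that every solution with $u$ and $|x|^{\alpha}\Delta u$ continuous at the origin vanishes when $p>1$ is below the critical exponent $p_s$ determined by scaling; this answers a question of Guo, Wan and Wang. The result holds in a larger class of solutions that may be singular at the origin, and in both classes we determine all $p>1$ for which nontrivial solutions exist. The proof writes the equation as a convolution equation on the cylinder $\mathbb{R}\times S^{N-1}$. Its kernel is explicit, even and decreasing in $|t|$, where $t=\ln|x|$, and moving planes in $t$ finish the argument.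
\end{abstract}

\section{Introduction}\label{sec:intro}

We consider nonnegative solutions of the weighted fourth order equation
\begin{equation}\label{eq:P}
\Delta\bigl(|x|^{\alpha}\Delta u\bigr)=|x|^{l}u^{p}\qquad\text{in }\mathbb{R}^N\setminus\{0\}.
\end{equation}
Throughout, $N\ge3$, $p>1$, and the real numbers $\alpha,l$ satisfy
\begin{equation}\label{eq:hyp}
4-N<\alpha<N,\qquad \tau:=l-\alpha>-4 .
\end{equation}
Put
\[
p_s=\frac{N+\alpha+4+2\tau}{N+\alpha-4}>1 .
\]
For $\alpha=l=0$ the equation is $\Delta^2u=u^p$ and $p_s=\frac{N+4}{N-4}$. The weights may be singular at the origin, so one has to say in which sense $u$ is a solution there.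

\begin{definition}
The class $\mathcal{C}$ consists of all $u\ge0$ with $u\in C^4(\mathbb{R}^N\setminus\{0\})\cap C^0(\mathbb{R}^N)$ and $|x|^{\alpha}\Delta u\in C^0(\mathbb{R}^N)$ that satisfy \eqref{eq:P} pointwise.
\end{definition}

Guo, Wan and Wang \cite{GWW} pose the following problem: for $N\ge5$ and under \eqref{eq:hyp}, prove or disprove that every $u\in\mathcal{C}$ vanishes identically when $1<p<p_s$. The statement is known for $\alpha=l=0$; for $1<p<\min\{\frac{N+4}{N-4},p_s\}$, which covers the whole range when $\alpha\ge\frac{N-4}{4}\tau$; and for $\alpha=2$. We prove that it is true.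

The following numbers govern the problem:
\begin{gather*}
\mu=\frac{N-2}{2},\qquad a=\frac{2-\alpha}{2},\qquad k=\mu-a=\frac{N+\alpha-4}{2},\qquad k_*=\mu+a=\frac{N-\alpha}{2},\\
m=\frac{\tau+4}{p-1},\qquad \sigma=(p-1)(m-k).
\end{gather*}
Hypothesis \eqref{eq:hyp} says exactly that $k$, $k_*$ and $m$ are positive; the first part of it is also equivalent to $|a|<\mu$. From the definitions,
\begin{equation}\label{eq:ident}
k+k_*=N-2,\qquad k+2=\alpha+k_*,\qquad p_s-1=\frac{\tau+4}{k},\qquad p_s+1=\frac{N+l}{k}.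
\end{equation}
Hence $0<k,k_*<N-2$, $k>\alpha-2$, $N+l>0$, and
\begin{equation}\label{eq:sub}
p<p_s\iff m>k\iff\sigma>0 .
\end{equation}
The proof uses much less than continuity at the origin.

\begin{definition}
The class $\mathcal{K}$ consists of all $u\ge0$ with $u\in C^4(\mathbb{R}^N\setminus\{0\})$ that satisfy \eqref{eq:P} pointwise and for which $|x|^{k}u$ and $|x|^{k+2}\Delta u$ are bounded on $B_1\setminus\{0\}$.
\end{definition}

We have $\mathcal{C}\subset\mathcal{K}$, because $k>0$ and $|x|^{k+2}\Delta u=|x|^{k_*}\cdot|x|^{\alpha}\Delta u$ with $k_*>0$. No condition at infinity and no sign of $\Delta u$ is assumed in either class.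

\begin{theorem}\label{thm:A}
If $1<p<p_s$ and $u\in\mathcal{K}$ (in particular, if $u\in\mathcal{C}$), then $u\equiv0$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $p>1$. A nontrivial $u\in\mathcal{C}$ exists if and only if $p\ge p_s$, $\alpha<2$ and $l>-2$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $p>1$. A nontrivial $u\in\mathcal{K}$ exists if and only if $\alpha-2<m\le k$; equivalently, if and only if $p\ge p_s$ and, in case $\alpha>2$, also $p<\frac{l+2}{\alpha-2}$.
\end{theorem}

So $p_s$ is the optimal exponent in $\mathcal{C}$ exactly when $\alpha<2$ and $l>-2$; otherwise $\mathcal{C}$ contains no nontrivial solution for any $p>1$.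

Section~\ref{sec:scaling} explains $p_s$ and $k$ by scaling and finds the solutions needed for Theorem~\ref{thm:C}. Section~\ref{sec:model} shows the idea of the proof of Theorem~\ref{thm:A} on a radial example; the proof itself occupies Sections~\ref{sec:rep}--\ref{sec:mp}. Sections~\ref{sec:means} and~\ref{sec:shoot} complete the proofs of Theorems~\ref{thm:B} and~\ref{thm:C}.

\medskip\noindent\textbf{Notation.} For a solution $u$ we write
\[
v=-|x|^{\alpha}\Delta u,\qquad f=|x|^{l}u^{p},
\]
so that \eqref{eq:P} is the system $-\Delta u=|x|^{-\alpha}v$, $-\Delta v=f$ in $\mathbb{R}^N\setminus\{0\}$. We write $S=S^{N-1}$ with surface measure $d\omega$ and area $|S|$, and $\bar\phi(r)=|S|^{-1}\int_S\phi(r\omega)\,d\omega$ for the spherical mean. The Newtonian kernel is $\Phi(x)=c_N|x|^{2-N}$ with $c_N=\frac{1}{(N-2)|S|}$, so $-\Delta\Phi=\delta_0$. The letters $C,c$ denote positive constants that do not depend on the radii $R,r$ or on $\varepsilon$.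

\section{Scaling and power solutions}\label{sec:scaling}

If $u$ solves \eqref{eq:P} and $b>0$, then $u^{(b)}(x)=b^{m}u(bx)$ solves \eqref{eq:P}: the left side acquires the factor $b^{m+4-\alpha}$, the right side the factor $b^{pm-l}$, and these agree because $(p-1)m=\tau+4$. Formally, \eqref{eq:P} is the Euler--Lagrange equation of
\[
E(u)=\frac12\int|x|^{\alpha}|\Delta u|^2\,dx-\frac1{p+1}\int|x|^{l}u^{p+1}\,dx ,
\]
and both terms scale by $b^{2m+4-\alpha-N}$, so $E(u^{(b)})=b^{2(m-k)}E(u)$. Thus $k$ is the homogeneity that preserves the quadratic energy, $m$ is the homogeneity that preserves the equation, and $p=p_s$ is the case in which they coincide.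

This suggests the answer. If $u\not\equiv0$ is a critical point of finite energy, then formally $\frac{d}{db}E(u^{(b)})=0$ at $b=1$, so $(m-k)E(u)=0$, while multiplying \eqref{eq:P} by $u$ gives $E(u)=(\frac12-\frac1{p+1})\int|x|^{\alpha}|\Delta u|^2>0$. Finite energy should therefore force $p=p_s$. A solution that decays at the scale-invariant rate $|x|^{-m}$ has energy of order $R^{2(k-m)}$ on $\{R<|x|<2R\}$, which is summable at infinity when $m>k$. One thus expects no solutions for $p<p_s$. This is only a heuristic: the decay $|x|^{-m}$ is available in an averaged sense (Lemma~\ref{lem:bounds}), which does not control boundary terms, and our proof takes another route.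

The solutions fixed by the scaling are explicit. Since $\Delta|x|^{-\gamma}=-\gamma(N-2-\gamma)|x|^{-\gamma-2}$, the function $u=A|x|^{-m}$ has $|x|^{\alpha}\Delta u=-Am(N-2-m)|x|^{-(m+2-\alpha)}$. Using $N-2-(m+2-\alpha)=2k-m$, we get
\[
\Delta(|x|^{\alpha}\Delta u)=A\,\Pi\,|x|^{-m-4+\alpha},\qquad \Pi=m\,(N-2-m)\,(m+2-\alpha)\,(2k-m).
\]
The right side of \eqref{eq:P} is $A^p|x|^{l-pm}$, with the same power of $|x|$. So whenever $\Pi>0$, the choice $A=\Pi^{1/(p-1)}$ gives a positive solution of \eqref{eq:P}, and it lies in $\mathcal{K}$ if and only if $m\le k$.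

\begin{proof}[Proof of Theorem~\ref{thm:C}: existence and the equivalent form]
Let $\alpha-2<m\le k$. Then $m>0$, $N-2-m\ge k_*>0$, $m+2-\alpha>0$ and $2k-m\ge k>0$, so $\Pi>0$ and $A|x|^{-m}\in\mathcal{K}$ is nontrivial. For the equivalent form, $m\le k$ means $p\ge p_s$ by \eqref{eq:sub}. If $\alpha\le2$, then $m>0\ge\alpha-2$ always. If $\alpha>2$, then $m>\alpha-2$ means $p<1+\frac{\tau+4}{\alpha-2}=\frac{l+2}{\alpha-2}$.
\end{proof}

\begin{remark}\label{rem:ksharp}
The exponent $k$ in the definition of $\mathcal{K}$ cannot be increased in Theorem~\ref{thm:A}. If $k<m<\min\{N-2,2k\}$, then $p<p_s$ and all four factors of $\Pi$ are positive (recall $k>\alpha-2$), so $A|x|^{-m}$ is a positive solution of \eqref{eq:P}; and $m$ can be as close to $k$ as we like, by taking $p$ close to $p_s$.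
\end{remark}

\section{The cylinder and a radial model}\label{sec:model}

This section motivates the proof; nothing in it is used later except the notation \eqref{eq:wz}. Write $x=e^t\omega$ with $t\in\mathbb{R}$, $\omega\in S$, and normalize $u$ and $v$ by the energy homogeneities:
\begin{equation}\label{eq:wz}
w(t,\omega)=e^{kt}u(e^t\omega),\qquad z(t,\omega)=e^{k_*t}v(e^t\omega).
\end{equation}
The conditions defining $\mathcal{K}$ say that $w$ and $z$ are bounded on $\{t<0\}$. In these coordinates $\Delta=e^{-2t}(\partial_t^2+2\mu\partial_t+\Delta_S)$. Conjugation by $e^{-kt}$ replaces $\partial_t$ by $\partial_t-k$, and $(\partial_t-k)^2+2\mu(\partial_t-k)=(\partial_t+a)^2-\mu^2$; for $k_*$ one gets the same with $-a$. By \eqref{eq:ident}, the system becomes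
\[
-L_aw=z,\qquad -L_{-a}z=e^{\sigma t}w^p,\qquad L_{a}=(\partial_t+a)^2-\mu^2+\Delta_S .
\]
The only dependence on $t$ is the factor $e^{\sigma t}$, which is increasing exactly when $p<p_s$. It is natural to compare $w$ with its reflection $w(2\lambda-t,\omega)$, which corresponds to the Kelvin-type transform $(\rho/|x|)^{2k}u(\rho^2x/|x|^2)$ with $\rho=e^{\lambda}$.

Here is the difficulty. The reflection turns $L_a$ into $L_{-a}$, so the reflected pair solves the system with the two operators interchanged. Unless $a=0$, that is $\alpha=2$, the maximum principle for the second order equations does not compare $(w,z)$ with its reflection. But $L_a$ and $L_{-a}$ commute, so the fourth order operator $L_{-a}L_a$ is invariant under the reflection. What replaces the maximum principle is a sign property of its Green function.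

\begin{example}\label{ex:model}
Let $N=5$, $\alpha=1$, so $\mu=\frac32$, $a=\frac12$, $k=1$, $k_*=2$. On radial functions
\[
L_a=(\partial_t-1)(\partial_t+2),\qquad L_{-a}=(\partial_t+1)(\partial_t-2),\qquad L_{-a}L_a=(\partial_t^2-1)(\partial_t^2-4).
\]
The decaying Green function of $-L_a$ is $\frac13e^{t}$ for $t<0$ and $\frac13e^{-2t}$ for $t>0$, which is not even. That of the product is found from $\frac1{(\xi^2+1)(\xi^2+4)}=\frac13\bigl(\frac1{\xi^2+1}-\frac1{\xi^2+4}\bigr)$:
\[
\eta(t)=\tfrac16e^{-|t|}-\tfrac1{12}e^{-2|t|},\qquad -\eta'(t)=\tfrac16(e^{-t}-e^{-2t})=\sinh(t/2)\,\frac{e^{-3t/2}}{3}>0\quad(t>0).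
\]
So $\eta$ is positive, even and strictly decreasing in $|t|$. Suppose a positive radial solution satisfies $w=\eta*F$ with $F(s)=e^{\sigma s}w(s)^p$ and $\sigma>0$. Folding the integral at $s=\lambda$ gives, for $t<\lambda$,
\[
w(2\lambda-t)-w(t)=\int_{-\infty}^{\lambda}\bigl[\eta(t-s)-\eta(2\lambda-t-s)\bigr]\bigl[F(2\lambda-s)-F(s)\bigr]\,ds .
\]
The first bracket is positive. If $w(2\lambda-s)\ge w(s)$ for all $s<\lambda$, the second is positive too, because $e^{\sigma s}$ is increasing; so the inequality improves itself to a strict one, and $\lambda$ can be pushed further. It holds for $\lambda$ near $-\infty$, where $e^{\sigma s}w^{p-1}$ is small. Hence $w$ is nondecreasing. But then $w(t)\ge e^{\sigma t}w(t)^p\int_0^1\eta$, which forces $w(t)\to0$ as $t\to\infty$, a contradiction.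

For nonradial $w$ one needs the same monotonicity for the full Green function. On spherical harmonics of degree $j$, $\mu$ is replaced by $\mu_j=j+\frac32$, the product operator is $(\partial_t^2-(j+1)^2)(\partial_t^2-(j+2)^2)$, and its Green function $G_j$ satisfies, for $t>0$,
\[
G_j(t)=\frac1{4\mu_j}\Bigl[\frac{e^{-(j+1)t}}{j+1}-\frac{e^{-(j+2)t}}{j+2}\Bigr],\qquad -G_j'(t)=\sinh(t/2)\,\frac{e^{-\mu_jt}}{2\mu_j}.
\]
A sign in each mode says nothing about the sign of the kernel. The point is that the factor $\sinh(t/2)$ does not depend on $j$, and that $e^{-\mu_j|t|}/(2\mu_j)$ is the $j$-th mode of a positive function, the Newtonian kernel in cylinder coordinates. So $-\partial_tG$ is a product of two positive functions.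
\end{example}

Three things have to be proved: that every $u\in\mathcal{K}$ solves the integral equation (Section~\ref{sec:rep}), the formula for the kernel (Section~\ref{sec:kernel}), and the moving plane argument on a noncompact cylinder (Section~\ref{sec:mp}).

\section{Representation by Newtonian potentials}\label{sec:rep}

We use the following standard facts.
\begin{itemize}
\item[(F1)] (Weyl's lemma.) A function in $L^1_{\mathrm{loc}}(\mathbb{R}^N)$ whose distributional Laplacian vanishes agrees a.e.\ with a harmonic function.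
\item[(F2)] (Mean value property.) If $h$ is harmonic on $\mathbb{R}^N$ and $\varrho\in C_c(\mathbb{R}^N)$ is radial with $\int\varrho=1$, then $h(x_0)=\int h(x_0+y)\varrho(y)\,dy$.
\item[(F3)] A spherical harmonic of degree $j\ge0$ is the restriction $Y$ to $S$ of a homogeneous harmonic polynomial of degree $j$; both $r^jY(\omega)$ and $r^{2-N-j}Y(\omega)$ are harmonic off $0$. Spherical harmonics span a dense subspace of $C(S)$. Hence a function in $L^1(S)$ whose integrals against all of them vanish is zero a.e.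
\item[(F4)] (Single layer potentials.) For $Y$ as in (F3) and $x=r\omega$,
\[
\int_S\Phi(x-\zeta)Y(\zeta)\,d\zeta=\frac{Y(\omega)}{2j+N-2}\times\begin{cases}r^{j},&r<1,\\ r^{2-N-j},&r>1.\end{cases}
\]
\end{itemize}
To see (F4), note that the right side is continuous, harmonic off $S$, and its radial derivative jumps across $S$ by $\frac{(2-N-j)-j}{2j+N-2}Y=-Y$. So both sides solve $-\Delta V=Y\,d\zeta$ in distributions and tend to $0$ at infinity, and their difference is zero by (F1) and the maximum principle. The case $j=0$, rescaled, says that the mean of $\Phi(\cdot-y)$ over the sphere of radius $r\neq|y|$ is $c_N\max(r,|y|)^{2-N}$.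

In this section $p>1$ is arbitrary and $u\in\mathcal{K}$. On $B_1\setminus\{0\}$ we have
\begin{equation}\label{eq:near0}
u\le C|x|^{-k},\qquad |v|\le C|x|^{-k_*},\qquad |x|^{-\alpha}|v|\le C|x|^{-k-2}.
\end{equation}
The first issue is that the system holds only off the origin, and a Dirac mass could sit there, as it does for $\Phi$. This is excluded because $k,k_*<N-2$.

\begin{lemma}\label{lem:distr}
The functions $u$, $v$, $f$ and $|x|^{-\alpha}v$ are in $L^1_{\mathrm{loc}}(\mathbb{R}^N)$, and $-\Delta u=|x|^{-\alpha}v$, $-\Delta v=f$ hold in the sense of distributions in $\mathbb{R}^N$.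
\end{lemma}

\begin{proof}
By \eqref{eq:near0}, $u$, $v$ and $|x|^{-\alpha}v$ are locally integrable, since $k+2<N$ and $k_*<N$. Let $\chi$ be smooth, radial and radially nondecreasing, with $\chi=0$ on $B_1$ and $\chi=1$ off $B_2$, and let $\chi_\varepsilon=\chi(\cdot/\varepsilon)$. For $\varphi\in C_c^\infty(\mathbb{R}^N)$, the function $\varphi\chi_\varepsilon$ is supported away from $0$, so
\[
\int|x|^{-\alpha}v\,\varphi\chi_\varepsilon=-\int u\,\chi_\varepsilon\Delta\varphi-\int u\,(2\nabla\varphi\cdot\nabla\chi_\varepsilon+\varphi\Delta\chi_\varepsilon).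
\]
The last integrand lives on $\{\varepsilon\le|x|\le2\varepsilon\}$ and is $O(\varepsilon^{-k-2})$, so the last integral is $O(\varepsilon^{N-2-k})\to0$. Dominated convergence gives the first equation. With $v$ in place of $u$ the same identity reads $\int f\varphi\chi_\varepsilon=-\int v\,\chi_\varepsilon\Delta\varphi+O(\varepsilon^{N-2-k_*})$. No bound on $f$ is known yet, but $f\ge0$ and $\chi_\varepsilon\uparrow1$ off $0$ as $\varepsilon\downarrow0$. For $\varphi\ge0$, monotone convergence gives $\int f\varphi=-\int v\Delta\varphi<\infty$. So $f\in L^1_{\mathrm{loc}}$, and dominated convergence gives the identity for all $\varphi$.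
\end{proof}

The second issue is that nothing is assumed at infinity. Testing the equation with a high power of a cutoff function shows that $u$, $v$ and $f$ are, on average, no larger than for $u=|x|^{-m}$, at every scale.

\begin{lemma}\label{lem:bounds}
For all $R>0$:
\begin{itemize}
\item[(i)] $\int_{B_R}f\le CR^{2k-m}$;
\item[(ii)] $\int_{R<|x|<4R}u\le CR^{N-m}$;
\item[(iii)] $\bigl|\int v\,\psi_R\bigr|\le C\|\psi\|_{C^2}R^{N+\alpha-2-m}$ for $\psi\in C_c^\infty(\{1<|x|<4\})$, where $\psi_R=\psi(\cdot/R)$.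
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $\xi\in C_c^\infty(B_2)$ with $0\le\xi\le1$ and $\xi=1$ on $B_1$. Let $p'=\frac{p}{p-1}$, let $q\ge4p'$ be an integer, and $\varphi=\xi(\cdot/R)^q$. Derivatives of $\xi^q$ of order at most $4$ are bounded by $C\xi^{q-4}$, and $q-4\ge q/p$. The function $|x|^{\alpha}\Delta\varphi$ is smooth and supported in $A_R=\{R\le|x|\le2R\}$, and by scaling $|\Delta(|x|^{\alpha}\Delta\varphi)|\le CR^{\alpha-4}\varphi^{1/p}$. By Lemma~\ref{lem:distr} and H\"older's inequality applied to $u\varphi^{1/p}=(f\varphi)^{1/p}|x|^{-l/p}$,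
\[
\int f\varphi=-\int v\Delta\varphi=\int u\,\Delta(|x|^{\alpha}\Delta\varphi)\le CR^{\alpha-4}\Bigl(\int f\varphi\Bigr)^{1/p}\Bigl(\int_{A_R}|x|^{-\frac{l}{p-1}}\Bigr)^{1/p'} .
\]
Since $\int f\varphi<\infty$, we obtain $\int f\varphi\le CR^{\beta}$ with
\[
\beta=(\alpha-4)p'+N-\frac{l}{p-1}=N+\alpha-4-\frac{l-\alpha+4}{p-1}=2k-m .
\]

(ii) H\"older's inequality and (i) give $\int_{R<|x|<4R}u\le\bigl(\int_{B_{4R}}f\bigr)^{1/p}\bigl(CR^{N-\frac{l}{p-1}}\bigr)^{1/p'}\le CR^{\gamma}$ with $p\gamma=2k-m+(p-1)N-l$. Since $2k-l=N-(\tau+4)=N-(p-1)m$, we get $\gamma=N-m$.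

(iii) We have $\int v\psi_R=-\int u\,\Delta(|x|^{\alpha}\psi_R)$, and $|\Delta(|x|^{\alpha}\psi_R)|\le C\|\psi\|_{C^2}R^{\alpha-2}$ with support in $\{R<|x|<4R\}$. Apply (ii).
\end{proof}

Part (iii) bounds only smooth averages of $v$, since $v$ has no known sign. The next lemma shows that this is enough to identify a function with its Newtonian potential.

\begin{lemma}\label{lem:pot}
Let $\phi\ge0$ and $U$ be in $L^1_{\mathrm{loc}}(\mathbb{R}^N)$ and continuous off $0$, with $-\Delta U=\phi$ in the sense of distributions in $\mathbb{R}^N$. Assume that $\int_{|y|>1}|y|^{2-N}\phi\,dy<\infty$ and that $|\int U\psi_R|\le\epsilon(R)R^N\|\psi\|_{C^2}$ for all $\psi\in C_c^\infty(\{1<|x|<4\})$, where $\epsilon(R)\to0$ as $R\to\infty$. Then $U=\Phi*\phi$ on $\mathbb{R}^N\setminus\{0\}$.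
\end{lemma}

\begin{proof}
Let $P=\Phi*\phi\ge0$. By assumption $(1+|y|)^{2-N}\phi$ is integrable. Near a point $x_0\ne0$, split $\phi$ into its restrictions to $B=B_{|x_0|/2}(x_0)$ and to the complement. The first is bounded with compact support, so its potential is continuous. For the second, $\Phi(x-y)\le C(1+|y|)^{2-N}$ for $|x-x_0|<|x_0|/4$ and $y\notin B$, so dominated convergence applies. Thus $P$ is finite and continuous off $0$. Since $\int_{B_r}\Phi(x-y)\,dx\le C_r(1+|y|)^{2-N}$, we have $P\in L^1_{\mathrm{loc}}$, and Fubini's theorem gives $-\Delta P=\phi$. By (F1) and continuity, $U=P+h$ off $0$ with $h$ harmonic on $\mathbb{R}^N$. By (F4), $\bar P(r)=c_N\int\max(r,|y|)^{2-N}\phi(y)\,dy$, which tends to $0$ as $r\to\infty$ by dominated convergence.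

Fix $x_0\in\mathbb{R}^N$ and a radial $\varrho\in C_c^\infty(\{2<|y|<3\})$ with $\int\varrho=1$. For $R>|x_0|$, the function $\psi=\varrho(\cdot-x_0/R)$ is supported in $\{1<|x|<4\}$ and $\|\psi\|_{C^2}=\|\varrho\|_{C^2}$. By (F2),
\[
R^N|h(x_0)|=\Bigl|\int(U-P)\psi_R\Bigr|\le\epsilon(R)R^N\|\varrho\|_{C^2}+CR^N\sup_{r>R}\bar P(r).
\]
Letting $R\to\infty$ gives $h(x_0)=0$.
\end{proof}

\begin{proposition}\label{prop:rep}
Let $u\in\mathcal{K}$ and $m>\alpha-2$; by \eqref{eq:sub} and $k>\alpha-2$, this holds if $p\le p_s$. Then $v=\Phi*f\ge0$ and $u=\Phi*(|x|^{-\alpha}v)$ on $\mathbb{R}^N\setminus\{0\}$.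
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:pot} to $U=v$, $\phi=f$. By Lemma~\ref{lem:bounds}(i) on dyadic annuli and $2-N+2k=\alpha-2$,
\[
\int_{|y|>1}|y|^{2-N}f\le C\sum_{i\ge0}2^{i(2-N+2k-m)}=C\sum_{i\ge0}2^{i(\alpha-2-m)}<\infty ,
\]
and Lemma~\ref{lem:bounds}(iii) gives $\epsilon(R)=CR^{\alpha-2-m}\to0$. Both steps use $m>\alpha-2$. So $v=\Phi*f\ge0$.

Now apply Lemma~\ref{lem:pot} to $U=u$, $\phi=|x|^{-\alpha}v\ge0$. Taking $\psi\ge0$ with $\psi=1$ on $\{\frac32\le|x|\le3\}$ in Lemma~\ref{lem:bounds}(iii) gives $\int_{\frac32R<|y|<3R}|y|^{2-N-\alpha}v\le CR^{-m}$. This is summable over $R=2^i$, $i\ge0$, since $m>0$. Lemma~\ref{lem:bounds}(ii) gives $\epsilon(R)=CR^{-m}\to0$.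
\end{proof}

\section{The kernel on the cylinder}\label{sec:kernel}

For $x=e^t\omega$ and $y=e^s\zeta$ we have $|x-y|^2=|x||y|\,(2\cosh(t-s)-2\omega\cdot\zeta)$, so
\[
\Phi(x-y)=e^{-\mu(t+s)}g(t-s,\omega\cdot\zeta),\qquad g(t,q)=c_N(2\cosh t-2q)^{-\mu},
\]
and $dy=e^{Ns}\,d\zeta\,ds$. Let $u\in\mathcal{K}$, $m>\alpha-2$, and $w,z$ as in \eqref{eq:wz}. In the formula for $u$ in Proposition~\ref{prop:rep}, the exponent of $e^t$ is $k-\mu=-a$ and that of $e^s$ is $N-\alpha-k_*-\mu=a$. In the formula for $v$ they are $k_*-\mu=a$ and $N+l-pk-\mu=\sigma-a$; the last identity follows from $\sigma=l-\alpha+4-pk+k$ and $k-a=\mu+\alpha-2$. Therefore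
\begin{align*}
w(t,\omega)&=\int_{\mathbb{R}}\int_Se^{-a(t-s)}g(t-s,\omega\cdot\zeta)\,z(s,\zeta)\,d\zeta\,ds,\\
z(s,\zeta)&=\int_{\mathbb{R}}\int_Se^{a(s-s')}g(s-s',\zeta\cdot\omega')\,e^{\sigma s'}w^p(s',\omega')\,d\omega'\,ds'.
\end{align*}
All integrands are nonnegative. Inserting the second line into the first, using Tonelli's theorem and shifting $s$ by $s'$, we get $w(t,\omega)=\int_{\mathbb{R}}\int_SG(t-s';\omega,\omega')e^{\sigma s'}w^p(s',\omega')\,d\omega'\,ds'$ with
\[
G(t;\omega,\omega')=\int_{\mathbb{R}}\int_Se^{-a(t-s)}g(t-s,\omega\cdot\zeta)\,e^{as}g(s,\zeta\cdot\omega')\,d\zeta\,ds .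
\]
This kernel is positive, but neither evenness nor monotonicity in $t$ is visible. Example~\ref{ex:model} suggests the closed form. Let
\[
\theta_a(s)=\frac{\sinh(as)}{2a}\quad(a\ne0),\qquad\theta_0(s)=\frac s2,\qquad H(t,q)=\int_{|t|}^\infty\theta_a(s)\,g(s,q)\,ds .
\]
Note that $\theta_a=\theta_{-a}$ and $\theta_a>0$ on $(0,\infty)$.

\begin{proposition}\label{prop:kernel}
\begin{itemize}
\item[(i)] For $q\in[-1,1)$, the function $H(\cdot,q)$ is finite, positive, even, and strictly decreasing in $|t|$.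
\item[(ii)] The function $\eta(t)=\int_SH(t,\omega\cdot\zeta)\,d\zeta$ does not depend on $\omega$. It is positive, even and integrable, and $\eta\le\eta(0)<\infty$.
\item[(iii)] For all $t$ and $\omega$, $G(t;\omega,\omega')=H(t,\omega\cdot\omega')$ for a.e.\ $\omega'\in S$. Hence, if $u\in\mathcal{K}$ and $m>\alpha-2$, then for all $(t,\omega)$
\begin{equation}\label{eq:conv}
w(t,\omega)=\int_{\mathbb{R}}\int_SH(t-s,\omega\cdot\zeta)\,e^{\sigma s}w^p(s,\zeta)\,d\zeta\,ds .
\end{equation}
\end{itemize}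
\end{proposition}

\begin{proof}
(i) For $q<1$ the integrand $\theta_ag$ is continuous on $[0,\infty)$, positive on $(0,\infty)$, and $O(se^{(|a|-\mu)s})$ at infinity, with $|a|<\mu$.

Let $Y$ be a spherical harmonic of degree $j$ and $\mu_j=j+\mu$. Since $\Phi(e^t\omega-\zeta)=e^{-\mu t}g(t,\omega\cdot\zeta)$, fact (F4) reads
\begin{equation}\label{eq:modes}
\int_Sg(t,\omega\cdot\zeta)Y(\zeta)\,d\zeta=\frac{e^{-\mu_j|t|}}{2\mu_j}\,Y(\omega),\qquad t\ne0 .
\end{equation}

(ii) By Tonelli's theorem and \eqref{eq:modes} with $Y=1$, $\eta(t)=\int_{|t|}^\infty\theta_a(s)\frac{e^{-\mu s}}{2\mu}\,ds$. Since $|a|<\mu$, this is finite, largest at $t=0$, and decays exponentially.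

(iii) Fix $t$ and $\omega$. By (ii), $H(t,\omega\cdot\omega')$ is integrable in $\omega'$, and Fubini's theorem with \eqref{eq:modes} gives
\[
\int_SH(t,\omega\cdot\omega')Y(\omega')\,d\omega'=H_j(t)Y(\omega),\qquad H_j(t)=\int_{|t|}^\infty\theta_a(s)\frac{e^{-\mu_js}}{2\mu_j}\,ds .
\]
For $G$, integrate first in $\omega'$ and then in $\zeta$, using \eqref{eq:modes} each time:
\[
\int_SG(t;\omega,\omega')Y(\omega')\,d\omega'=G_j(t)Y(\omega),\qquad G_j(t)=\frac{e^{-at}}{4\mu_j^2}\int_{\mathbb{R}}e^{2as-\mu_j|t-s|-\mu_j|s|}\,ds .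
\]
For $Y=1$ this is Tonelli's theorem, and $G_0(t)<\infty$ because $|a|<\mu$. So $G(t;\omega,\cdot)\in L^1(S)$, and Fubini's theorem applies for every $Y$. By (F3) it remains to show $G_j=H_j$.

Write $\nu=\mu_j>|a|$ and let $t\ge0$. On the ranges $s<0$, $0<s<t$, $s>t$ the exponent equals $2(a+\nu)s-\nu t$, $2as-\nu t$, $-2(\nu-a)s+\nu t$. For $a\ne0$,
\[
G_j(t)=\frac{e^{-(\nu+a)t}}{4\nu^2}\Bigl[\frac1{2(\nu+a)}+\frac{e^{2at}-1}{2a}+\frac{e^{2at}}{2(\nu-a)}\Bigr]=\frac1{8a\nu}\Bigl[\frac{e^{-(\nu-a)t}}{\nu-a}-\frac{e^{-(\nu+a)t}}{\nu+a}\Bigr],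
\]
where we used $\frac1{2a}+\frac1{2(\nu-a)}=\frac{\nu}{2a(\nu-a)}$ and $\frac1{2(\nu+a)}-\frac1{2a}=-\frac{\nu}{2a(\nu+a)}$. The right side is the integral over $(t,\infty)$ of $\frac1{8a\nu}(e^{-(\nu-a)s}-e^{-(\nu+a)s})=\theta_a(s)\frac{e^{-\nu s}}{2\nu}$, so $G_j(t)=H_j(t)$. For $a=0$ both sides equal $\frac{e^{-\nu t}}{4\nu^2}(t+\frac1\nu)$. Finally, the substitution $s\to-s$ shows that $G_j(-t)$ is $G_j(t)$ with $a$ replaced by $-a$. Since $\theta_a=\theta_{-a}$, we get $G_j(-t)=H_j(t)=H_j(-t)$.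

Formula \eqref{eq:conv} follows by replacing $G$ with $H$ in the inner integral for each $s'$.
\end{proof}

\begin{example}
Let $\alpha=0$, so $N\ge5$, $a=1$, $k=\mu-1$. Then $\theta_1(s)g(s,q)$ has an elementary antiderivative, and $H(t,q)=\frac{c_N}{2(N-4)}(2\cosh t-2q)^{-k}$. This is the fundamental solution $\frac{c_N}{2(N-4)}|x-y|^{4-N}$ of $\Delta^2$ in cylinder coordinates.
\end{example}

\section{Moving planes: proof of Theorem~\ref{thm:A}}\label{sec:mp}

Let $1<p<p_s$, so $\sigma>0$ and \eqref{eq:conv} holds. Suppose $u\in\mathcal{K}$, $u\not\equiv0$. Then $w$ is continuous, and $w>0$ everywhere by \eqref{eq:conv}, since $H>0$ and $w^p>0$ on an open set. Because $|x|^ku$ is bounded near $0$,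
\[
M(\lambda):=\sup_{t\le\lambda,\ \omega\in S}w(t,\omega)<\infty\qquad\text{for every }\lambda\in\mathbb{R},
\]
and $M$ is nondecreasing. Nothing is known about $w$ as $t\to+\infty$. We therefore move the plane from $t=-\infty$ and estimate only on the side $t<\lambda$.

\medskip\noindent\textbf{The reflection identity.} Let $w_\lambda(t,\omega)=w(2\lambda-t,\omega)$ and $F(s,\zeta)=e^{\sigma s}w^p(s,\zeta)$. Split \eqref{eq:conv} at $s=\lambda$ and substitute $s\to2\lambda-s$ in the part $s>\lambda$. Since $H$ is even in its first argument, we get, suppressing $\omega\cdot\zeta$ and $\zeta$,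
\begin{align*}
w(t,\omega)&=\int_{s<\lambda}\int_S\bigl[H(t-s)F(s)+H(2\lambda-t-s)F(2\lambda-s)\bigr]d\zeta\,ds,\\
w_\lambda(t,\omega)&=\int_{s<\lambda}\int_S\bigl[H(2\lambda-t-s)F(s)+H(t-s)F(2\lambda-s)\bigr]d\zeta\,ds.
\end{align*}
All four terms are nonnegative with finite integrals, so we may subtract:
\begin{equation}\label{eq:refl}
w_\lambda-w=\int_{s<\lambda}\int_SQ_\lambda\,\bigl[e^{\sigma(2\lambda-s)}w_\lambda^p-e^{\sigma s}w^p\bigr]d\zeta\,ds,
\end{equation}
where $Q_\lambda=H(t-s,\omega\cdot\zeta)-H(2\lambda-t-s,\omega\cdot\zeta)$. For $t,s<\lambda$ we have $|t-s|<2\lambda-t-s$, so Proposition~\ref{prop:kernel}(i) gives $0<Q_\lambda\le H(t-s,\omega\cdot\zeta)$ for $\zeta\ne\omega$.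

Let $\phi_\lambda=(w-w_\lambda)^+$ on $\{t<\lambda\}$ and $B_\lambda=\{(s,\zeta):s<\lambda,\ w>w_\lambda\}$. Then $\|\phi_\lambda\|_\infty\le M(\lambda)<\infty$. For $s<\lambda$ we have $e^{\sigma(2\lambda-s)}>e^{\sigma s}$, so $e^{\sigma s}w^p-e^{\sigma(2\lambda-s)}w_\lambda^p\le e^{\sigma s}(w^p-w_\lambda^p)$. The right side is $\le0$ off $B_\lambda$ and $\le pe^{\sigma s}w^{p-1}\phi_\lambda$ on $B_\lambda$. Hence \eqref{eq:refl} gives, for $t<\lambda$,
\begin{equation}\label{eq:phi}
\phi_\lambda(t,\omega)\le p\,\|\phi_\lambda\|_\infty\iint_{B_\lambda}H(t-s,\omega\cdot\zeta)\,e^{\sigma s}w^{p-1}(s,\zeta)\,d\zeta\,ds .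
\end{equation}
If $p$ times the double integral is at most $\frac12$ for all $(t,\omega)$, then $\|\phi_\lambda\|_\infty\le\frac12\|\phi_\lambda\|_\infty$, and finiteness gives $\phi_\lambda\equiv0$. This happens when $B_\lambda$ lies far to the left, where $e^{\sigma s}$ is small, or in a thin slab, because $\eta$ is bounded.

\medskip\noindent\textbf{Start.} Since $B_\lambda\subset\{s<\lambda\}$, $p$ times the double integral is at most $pe^{\sigma\lambda}M(\lambda)^{p-1}\|\eta\|_{L^1}$, which tends to $0$ as $\lambda\to-\infty$. So $w_\lambda\ge w$ on $\{t<\lambda\}$ for all sufficiently negative $\lambda$.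

\medskip\noindent\textbf{Continuation.} Let $\lambda_0$ be the supremum of all $\lambda$ such that $w_\nu\ge w$ on $\{t<\nu\}$ for every $\nu\le\lambda$, and suppose $\lambda_0<\infty$. By continuity, $w_{\lambda_0}\ge w$ on $\{t<\lambda_0\}$. Then \eqref{eq:refl}, $\sigma>0$ and $w>0$ give
\[
w_{\lambda_0}-w\ge\int_{s<\lambda_0}\int_SQ_{\lambda_0}\bigl[e^{\sigma(2\lambda_0-s)}-e^{\sigma s}\bigr]w^p\,d\zeta\,ds>0\qquad\text{on }\{t<\lambda_0\}.
\]
Let $D=e^{\sigma(\lambda_0+1)}M(\lambda_0+1)^{p-1}$, a bound for $e^{\sigma s}w^{p-1}$ on $\{s\le\lambda_0+1\}$. Choose $\delta\in(0,1)$ with $2p\delta D\eta(0)<\frac14$, and then $R$ with $-R<\lambda_0-\delta$ and $pe^{-\sigma R}M(\lambda_0)^{p-1}\|\eta\|_{L^1}<\frac14$. On the compact set $[-R,\lambda_0-\delta]\times S$ the function $w_{\lambda_0}-w$ has a positive minimum. By uniform continuity of $w$ on compact sets there is $\delta'\in(0,\delta)$ such that $w_\lambda>w$ on this set for all $\lambda\in[\lambda_0,\lambda_0+\delta')$. For these $\lambda$,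
\[
B_\lambda\subset\{s<-R\}\cup\{\lambda_0-\delta<s<\lambda_0+\delta\},
\]
and each piece contributes less than $\frac14$ to the factor in \eqref{eq:phi}. So $\phi_\lambda\equiv0$ for $\lambda\in[\lambda_0,\lambda_0+\delta')$, contradicting the definition of $\lambda_0$. Hence $\lambda_0=\infty$.

\medskip\noindent\textbf{Conclusion.} For $t_1<t_2$, the choice $\lambda=\frac12(t_1+t_2)$ gives $w(t_2,\omega)\ge w(t_1,\omega)$: the function $w$ is nondecreasing in $t$. Let $n(t)=\min_{\omega}w(t,\omega)>0$, which is nondecreasing. For $s\ge t$ we have $e^{\sigma s}w^p(s,\zeta)\ge e^{\sigma t}n(t)^p$, so keeping only $s\in(t,t+1)$ in \eqref{eq:conv} gives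
\[
w(t,\omega)\ge\kappa\,e^{\sigma t}n(t)^p,\qquad\kappa=\int_0^1\eta>0 .
\]
Minimizing over $\omega$ yields $n(t)^{p-1}\le\kappa^{-1}e^{-\sigma t}\to0$ as $t\to\infty$, while $n(t)\ge n(0)>0$ for $t\ge0$. This contradiction proves Theorem~\ref{thm:A}. \qed

\begin{remark}
The inequality $\sigma>0$ enters in \eqref{eq:phi} and in all three steps. For $\sigma=0$ the power solution of Section~\ref{sec:scaling} is the constant $w=(kk_*)^{2/(p-1)}$, so the theorem fails. The bound $M(\lambda)<\infty$ is needed to conclude from \eqref{eq:phi}: the solutions in Remark~\ref{rem:ksharp} have $w=Ae^{-(m-k)t}$, which is unbounded as $t\to-\infty$ and decreasing. The condition $4-N<\alpha<N$, that is $|a|<\mu$, is what makes $H$ finite and $\eta$ integrable.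
\end{remark}

\section{Spherical means and obstructions at the origin}\label{sec:means}

For $p\ge p_s$ the remaining obstructions come from the origin. If $m\le\alpha-2$, Proposition~\ref{prop:rep} is not available, but the spherical means still have a sign. Recall that $\overline{\Delta\phi}=r^{1-N}(r^{N-1}\bar\phi')'$ for $\phi\in C^2(\mathbb{R}^N\setminus\{0\})$, and that $\overline{u^p}\ge\bar u^{\,p}$ by Jensen's inequality.

\begin{lemma}\label{lem:means}
Let $p>1$ and let $u\in\mathcal{K}$ be nontrivial. Then for $r>0$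
\begin{equation}\label{eq:means}
r^{N-1}\bar v'(r)=-\int_0^rs^{N-1}\bar f\,ds,\qquad r^{N-1}\bar u'(r)=-\int_0^rs^{N-1-\alpha}\bar v\,ds ;
\end{equation}
$\bar v$ is positive and nonincreasing, $\bar u\ge0$ is nonincreasing, and
\begin{equation}\label{eq:lower}
\bar u(r)\ge c\int_r^1s^{1-\alpha}\,ds,\qquad0<r<1 .
\end{equation}
\end{lemma}

\begin{proof}
Averaging the system gives $(r^{N-1}\bar v')'=-r^{N-1}\bar f$ and $(r^{N-1}\bar u')'=-r^{N-1-\alpha}\bar v$, and both right sides are integrable near $0$ by Lemma~\ref{lem:distr}. So $r^{N-1}\bar v'$ and $r^{N-1}\bar u'$ have limits as $r\to0$. If a function $\phi$ satisfies $r^{N-1}\phi'\to c_0\ne0$, then integration gives $|\phi|\ge cr^{2-N}$ near $0$. This is excluded for $\bar v$ and $\bar u$ by \eqref{eq:near0}, since $k_*,k<N-2$. Both limits vanish, which is \eqref{eq:means}, and $\bar v$ is nonincreasing.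

Suppose $\bar v(r_0)=-\delta<0$. Then $\bar v\le-\delta$ on $[r_0,\infty)$, and since $\alpha<N$, \eqref{eq:means} gives $r^{N-1}\bar u'\to+\infty$. So $\bar u\ge0$ is strictly increasing for large $r$, hence $\bar u\ge c>0$ there, and $\int_{R<|x|<4R}u\ge cR^N$ for large $R$. This contradicts Lemma~\ref{lem:bounds}(ii), as $m>0$. Thus $\bar v\ge0$, and $\bar u$ is nonincreasing by \eqref{eq:means}. Since $f\not\equiv0$, $\bar v'<0$ for large $r$; a zero of $\bar v$ would then force negative values further out. So $\bar v>0$. Finally $\bar v\ge\bar v(1)>0$ on $(0,1]$, so $-\bar u'(s)\ge\frac{\bar v(1)}{N-\alpha}s^{1-\alpha}$ there, and \eqref{eq:lower} follows from $\bar u(1)\ge0$.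
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}: necessity]
Let $u\in\mathcal{K}$ be nontrivial. Theorem~\ref{thm:A} and \eqref{eq:sub} give $m\le k$. Suppose $m\le\alpha-2$; then $\alpha>2$, and \eqref{eq:lower} gives $\bar u\ge cr^{2-\alpha}$ for $r\le\frac12$. We compare this lower bound with the upper bound of Lemma~\ref{lem:bounds}(ii) at small scales: $cR^{N+2-\alpha}\le CR^{N-m}$ for $R\le\frac18$. If $m<\alpha-2$, this fails as $R\to0$.

If $m=\alpha-2$, the two powers agree, and one more pass through the system gains a logarithm. Here $l=\tau+\alpha=(p-1)m-4+m+2=pm-2$, so $\bar f\ge r^l\bar u^{\,p}\ge cr^{l-pm}=cr^{-2}$ for $r\le\frac12$. By \eqref{eq:means}, $-\bar v'\ge c/r$, and since $\bar v>0$, $\bar v(r)\ge c\ln\frac1{2r}\ge c'\ln\frac1r$ for $r\le\frac14$. Then \eqref{eq:means} gives $-\bar u'(s)\ge cs^{1-\alpha}\ln\frac1s$ for $s\le\frac14$, and integrating over $(r,2r)$ gives $\bar u(r)\ge cr^{-m}\ln\frac1{2r}$ for $r\le\frac18$. So $\int_{R<|x|<4R}u\ge cR^{N-m}\ln\frac1{8R}$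 for small $R$, contradicting Lemma~\ref{lem:bounds}(ii). Hence $m>\alpha-2$. Together with Section~\ref{sec:scaling}, this proves Theorem~\ref{thm:C}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}: necessity]
Let $u\in\mathcal{C}$ be nontrivial. Then $p\ge p_s$ by Theorem~\ref{thm:A}. If $\alpha\ge2$, \eqref{eq:lower} gives $\bar u(r)\to\infty$ as $r\to0$, contradicting the continuity of $u$ at $0$. Suppose $l\le-2$. The function $\bar u$ is nonincreasing and not identically $0$, so $\bar u\ge\delta>0$ and $\bar f\ge\delta^pr^l$ near $0$. Since $N+l>0$, \eqref{eq:means} gives $-\bar v'\ge cr^{1+l}$ near $0$ with $1+l\le-1$. So $\bar v(r)\to\infty$ as $r\to0$, contradicting the continuity of $v$ at $0$.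
\end{proof}

\section{Radial solutions for $p\ge p_s$ by shooting}\label{sec:shoot}

It remains to construct a nontrivial $u\in\mathcal{C}$ when $p\ge p_s$, $\alpha<2$ and $l>-2$. We look for a radial solution with $u(0)=1$ and $v(0)=\beta>0$. Both $u$ and $v$ decrease while they are positive. For large $\beta$ the function $u$ vanishes first, for small $\beta$ the function $v$ does; for some $\beta$ in between neither vanishes first, and a Pohozaev identity rules out that they vanish together.

\medskip\noindent\textbf{The initial value problem.} For $\gamma>-2$ and $\phi\in C([0,\infty))$ let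
\[
I_\gamma\phi(r)=\int_0^r\rho^{1-N}\int_0^\rho s^{N-1+\gamma}\phi(s)\,ds\,d\rho .
\]
This operator is monotone in $\phi$, $I_\gamma1=\frac{r^{2+\gamma}}{(2+\gamma)(N+\gamma)}$, and $(r^{N-1}(I_\gamma\phi)')'=r^{N-1+\gamma}\phi$ on $(0,\infty)$. The conditions $\alpha<2$ and $l>-2$ say that $I_{-\alpha}$ and $I_l$ are defined. To have global solutions, we truncate the nonlinearity: let $\Psi(s)=\min(s_+,1)^p$, so that $0\le\Psi\le1$ and $\Psi$ is Lipschitz with constant $p$. Consider
\begin{equation}\label{eq:ivp}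
u=1-I_{-\alpha}v,\qquad v=\beta-I_l\Psi(u).
\end{equation}
Let $\Theta(r)=\int_0^r\bigl(\frac{\rho^{1-\alpha}}{N-\alpha}+\frac{p\rho^{1+l}}{N+l}\bigr)d\rho<\infty$, and for $b>0$ let $\|\phi\|=\sup_{[0,b]}e^{-2\Theta}|\phi|$. Since $\Theta$ is increasing,
\[
|I_{-\alpha}\phi(r)|\le\|\phi\|\int_0^r\frac{\rho^{1-\alpha}}{N-\alpha}e^{2\Theta(\rho)}\,d\rho\le\|\phi\|\int_0^r\Theta'e^{2\Theta}\,d\rho\le\tfrac12e^{2\Theta(r)}\|\phi\| ,
\]
and the second term of $\Theta'$ gives $p\|I_l\phi\|\le\frac12\|\phi\|$. So the right sides of \eqref{eq:ivp} define a $\frac12$-contraction of $C([0,b])^2$ for the norm $\max(\|u\|,\|v\|)$. Hence \eqref{eq:ivp} has a unique solution on $[0,\infty)$, and the solutions for $\beta$ and $\beta'$ differ by at most $2|\beta-\beta'|$ in this norm: the dependence on $\beta$ is continuous, uniformly on compact intervals.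

Let $T=T(\beta)\in(0,\infty]$ be maximal such that $u,v>0$ on $[0,T)$. There $0<u\le1$, so $\Psi(u)=u^p$ and
\begin{equation}\label{eq:ode}
(r^{N-1}u')'=-r^{N-1-\alpha}v,\qquad(r^{N-1}v')'=-r^{N-1+l}u^p\qquad\text{on }(0,T).
\end{equation}
If $T<\infty$, then $u(T),v(T)\ge0$, at least one of them is $0$, and $u'(T)<0$, $v'(T)<0$ by differentiating \eqref{eq:ivp}.

\medskip\noindent\textbf{The shooting argument.} Let
\[
\mathcal{U}=\{\beta>0:T<\infty,\ u(T)=0<v(T)\},\qquad\mathcal{V}=\{\beta>0:T<\infty,\ v(T)=0<u(T)\}.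
\]
These sets are disjoint. They are open: if $\beta_0\in\mathcal{U}$ and $T_0=T(\beta_0)$, then $u'(T_0)<0$ gives $\varepsilon>0$ with $u(T_0+\varepsilon)<0$ and $v>0$ on $[0,T_0+\varepsilon]$. Both properties persist for $\beta$ near $\beta_0$, and they imply $\beta\in\mathcal{U}$. For $\mathcal{V}$ exchange $u$ and $v$. They are nonempty: let $C_1=\frac1{(2-\alpha)(N-\alpha)}$ and $C_2=\frac1{(2+l)(N+l)}$.
\begin{itemize}
\item If $\beta\ge2C_2$ and $\beta>2/C_1$, then $\Psi\le1$ gives $v\ge\beta-C_2\ge\beta/2$ on $[0,1]$, hence $u(1)\le1-\frac\beta2C_1<0$. So $\beta\in\mathcal{U}$.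
\item If $\beta\le\frac1{2C_1}$ and $\beta<2^{-p}C_2$, then $\Psi\ge0$ gives $v\le\beta$, hence $u\ge1-\beta C_1\ge\frac12$ on $[0,1]$, and so $v(1)\le\beta-2^{-p}C_2<0$. So $\beta\in\mathcal{V}$.
\end{itemize}
Since $(0,\infty)$ is connected, there is $\beta\notin\mathcal{U}\cup\mathcal{V}$. For this $\beta$, either $T=\infty$, or $T<\infty$ and $u(T)=v(T)=0$.

\medskip\noindent\textbf{The Pohozaev identity.} Suppose $T<\infty$ and $u(T)=v(T)=0$. This is the only step that uses $p\ge p_s$. Differentiating the products $r^{2-N}(r^{N-1}u')(r^{N-1}v')$, $(r^{N-1}u')v$ and $(r^{N-1}v')u$ and using \eqref{eq:ode}, we get on $(0,T)$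
\begin{align*}
(r^Nu'v')'+(N-2)r^{N-1}u'v'&=-r^{N-\alpha}\Bigl(\frac{v^2}2\Bigr)'-r^{N+l}\Bigl(\frac{u^{p+1}}{p+1}\Bigr)',\\
(r^{N-1}u'v)'&=r^{N-1}u'v'-r^{N-1-\alpha}v^2,\\
(r^{N-1}v'u)'&=r^{N-1}u'v'-r^{N-1+l}u^{p+1}.
\end{align*}
Near $0$, \eqref{eq:ivp} gives $r^{N-1}u'=O(r^{N-\alpha})$, $r^{N-1}v'=O(r^{N+l})$ and $r^Nu'v'=O(r^{(N-\alpha)+(2+l)})$, all with positive exponents. Integrate the last two identities over $(0,T)$. The boundary terms vanish at $0$ and at $T$, so
\[
J:=\int_0^Tr^{N-1}u'v'\,dr=\int_0^Tr^{N-1-\alpha}v^2\,dr=\int_0^Tr^{N-1+l}u^{p+1}\,dr>0 .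
\]
Integrate the first identity, by parts on the right; the terms $r^{N-\alpha}v^2$ and $r^{N+l}u^{p+1}$ vanish at both ends. Using $\frac{N-\alpha}2-(N-2)=-k$ and \eqref{eq:ident},
\[
0<T^Nu'(T)v'(T)=J\Bigl[\frac{N-\alpha}2+\frac{N+l}{p+1}-(N-2)\Bigr]=Jk\Bigl[\frac{p_s+1}{p+1}-1\Bigr]\le0 .
\]
This is a contradiction, so $T=\infty$.

\medskip\noindent\textbf{End of the proof.} The functions $u,v$ are positive and continuous on $[0,\infty)$ and solve \eqref{eq:ode} on $(0,\infty)$. Since $u>0$, the map $s\mapsto s^p$ is smooth on the range of $u$, and \eqref{eq:ode} shows inductively that $u,v\in C^\infty((0,\infty))$. As functions of $x$, they satisfy $|x|^{\alpha}\Delta u=-v$ and $-\Delta v=|x|^lu^p$ off the origin, and both are continuous on $\mathbb{R}^N$. So $u\in\mathcal{C}$ is nontrivial. With Section~\ref{sec:means}, this proves Theorem~\ref{thm:B}. \qed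

\begin{thebibliography}{9}
\bibitem{GWW} Zongming Guo, Fangshu Wan and Liping Wang, \emph{Embeddings of weighted Sobolev spaces and a weighted fourth order elliptic equation}, arXiv:1803.11298 (2018).
\end{thebibliography}
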